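# Self-similar sets all of whose small distances are critical

## 1. Finite rotation groups: the convex hull is a polytope

**Definition (self-similar set).** Let $N\ge 2$ and let $S_1,\dots,S_N:\mathbb R^d\to\mathbb R^d$ be contracting similarities, $S_i(y)=r_iO_iy+t_i$ with $r_i\in(0,1)$ and $O_i$ orthogonal. The self-similar set, or attractor, is the unique nonempty compact set $F$ with $F=\bigcup_iS_i(F)$. The sets $S_iF$ are its pieces. The *Open Set Condition* (OSC) asks for a nonempty open $V$ with $S_i(V)\subseteq V$ for all $i$ and $S_i(V)\cap S_j(V)=\varnothing$ for $i\ne j$.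

Two textbook facts will be used all the time. First, every code $i_1i_2\dots$ determines a point $\lim_nS_{i_1}\cdots S_{i_n}(z)$ of $F$, independent of $z$, and every point of $F$ has a code. Expanding the composition gives the series
$$\sum_{k\ge0}r_{i_1}\cdots r_{i_k}\,O_{i_1}\cdots O_{i_k}\,t_{i_{k+1}} .$$
Second, if $Q$ is nonempty, compact and $S_i(Q)\subseteq Q$ for all $i$, then $F\subseteq Q$ (start the limits above at $z\in Q$).

**Definition (critical points and values).** Let $d_F(x)=\operatorname{dist}(x,F)$. A point $x\notin F$ is *critical* if it lies in the convex hull of its set of nearest points $\{y\in F:|x-y|=d_F(x)\}$. A value $\epsilon>0$ is *critical* if some critical $x$ has $d_F(x)=\epsilon$, and *regular* otherwise.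

In particular a critical point lies in $\operatorname{conv}F$, so the critical values of a compact set are bounded. For a two-point set $\{p,q\}$ the only critical point is the midpoint, and the only critical value is $|p-q|/2$. For the middle-third Cantor set (OSC holds with $V=(0,1)$) a point outside $[0,1]$ has one nearest point, different from itself, and so is not critical. A point inside a gap is critical exactly when both ends of the gap are nearest, that is, when it is the midpoint. Gaps have lengths $3^{-k}$, $k\ge1$, so the critical values are $\frac12 3^{-k}$, a countable set.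

Bohl and Zähle, in "Curvature-direction measures of self-similar sets" (arXiv:1111.4457, 2011), ask whether this is typical: given a self-similar set with OSC, is almost every $\epsilon>0$ (Lebesgue) a regular value of $d_F$? Three facts may be quoted. If $d\le3$, almost all $\epsilon$ are regular for every compact $F\subset\mathbb R^d$ (Fu). The same conclusion holds for self-similar sets with OSC whose convex hull is a polytope (Pokorný). There is a compact set, not self-similar, for which it fails (Ferry).

Pokorný's theorem makes one class of self-similar sets easy.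

**Proposition 1.** If the orthogonal parts $O_i$ of the $S_i$ generate a finite group, then $\operatorname{conv}F$ is a polytope. Hence, by Pokorný's theorem, under OSC almost every $\epsilon$ is regular.

*The smallest case by hand.* Suppose all $O_i=I$. Let $h(u)=\max_{y\in F}\langle y,u\rangle$ be the support function. From $F=\bigcup S_iF$ we get $h(u)=\max_i(\langle t_i,u\rangle+r_ih(u))$. If $i$ attains the maximum, then $h(u)=\langle t_i/(1-r_i),u\rangle$, and $t_i/(1-r_i)$ is the fixed point of $S_i$. So $\operatorname{conv}F$ is the convex hull of the $N$ fixed points; for the Sierpiński triangle it is the triangle.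

*Proof.* Let $G$ be the finite group generated by the $O_i$. The plan is to run the same computation with one support function for each $g\in G$. Put $h_g(u)=\max_{y\in F}\langle gy,u\rangle$. Writing $y=S_i(z)$ with $z\in F$,
$$h_g(u)=\max_i\big(\langle gt_i,u\rangle+r_i\,h_{gO_i}(u)\big).\tag{1}$$
Fix $u$ and choose, for each $g\in G$, an index $\varphi(g)$ attaining the maximum in (1). Put $g_0=I$, $i_{k+1}=\varphi(g_k)$, $g_{k+1}=g_kO_{i_{k+1}}$. Applying (1) along this path $n$ times,
$$h_I(u)=\sum_{k=0}^{n-1}r_{i_1}\cdots r_{i_k}\langle g_kt_{i_{k+1}},u\rangle+r_{i_1}\cdots r_{i_n}h_{g_n}(u),$$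
and the last term tends to $0$, because $|h_g(u)|\le|u|\max_{y\in F}|y|$. Since $g_k=O_{i_1}\cdots O_{i_k}$, the series is $\langle y_\varphi,u\rangle$, where $y_\varphi\in F$ is the point with code $i_1i_2\dots$. This code depends only on the function $\varphi:G\to\{1,\dots,N\}$, so at most $N^{|G|}$ points $y_\varphi$ occur as $u$ varies. For each $u$ we have $h_I(u)=\langle y_\varphi,u\rangle$ for one of them, and $\langle y_\psi,u\rangle\le h_I(u)$ for all of them because $y_\psi\in F$. So $F$ and the finite set of the $y_\varphi$ have the same support function, hence the same convex hull, a polytope. $\blacksquare$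

What changes when the group is infinite? The list of choice functions $\varphi$ becomes infinite, and the argument stops producing a polytope. A counterexample must therefore have an infinite rotation group, and by Fu's theorem it must live in $d\ge4$. With enough room, the rotations can be put to work.

**Theorem 2.** For every $d\ge 24$ there are a self-similar set $F\subset\mathbb R^d$, generated by finitely many similarities of one common ratio $\rho$ with the pieces $S_i(F)$ pairwise disjoint (hence OSC holds), and an $\epsilon_1>0$, such that every $\epsilon\in(0,\epsilon_1]$ is a critical value of $d_F$.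

So the assertion "for every $d$ and every self-similar $F\subset\mathbb R^d$ with OSC, almost every $\epsilon$ is regular" is false. The proof does not decide whether counterexamples exist in the individual dimensions $4\le d\le23$.

*Disjoint pieces imply OSC.* Let $V$ be the open $\eta$-neighborhood of $F$, with $2\rho\eta<\min_{i\ne j}\operatorname{dist}(S_iF,S_jF)$. Then $S_i(V)$ is the open $\rho\eta$-neighborhood of $S_iF$. It lies in $V$, and these sets are disjoint.

*Reduction to $d=24$.* If $F\subset\mathbb R^{24}$ is as in the theorem, then $F\times\{0\}\subset\mathbb R^d$ is the attractor of the maps $(y,w)\mapsto(S_iy,\rho w)$, with the last coordinates of the translations equal to $0$, and its pieces are disjoint. The distance from $(x,0)$ to $F\times\{0\}$ is $d_F(x)$, with the corresponding nearest points, so critical values of $d_F$ remain critical. From now on $d=24$.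

## 2. A mirror and a touching ball

We look for critical points of the simplest kind, midpoints of two nearest points. Let a piece $S_cF$ lie strictly on one side of a hyperplane $\mathcal M$ with unit normal $\hat u$, and let another piece be its mirror image, $S_bF=\mathcal R(S_cF)$, where $\mathcal R$ is the reflection in $\mathcal M$. Take $a\in S_cF$ at distance $R$ from $\mathcal M$, let $x=a-R\hat u$ be its foot on $\mathcal M$, and let $a^*=\mathcal R(a)$. Then $x=\frac12(a+a^*)$ and $|x-a|=|x-a^*|=R$. If no point of $F$ is closer to $x$ than $R$, then $x$ is critical with value $R$.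

For $y\in F$,
$$|y-x|^2=|y-a+R\hat u|^2=R^2+|y-a|^2+2R\langle y-a,\hat u\rangle,\tag{2}$$
so $|y-x|\ge R$ is equivalent to
$$\langle y-a,\hat u\rangle\ \ge\ -\frac{|y-a|^2}{2R}.\tag{3}$$
Call $\langle y,\hat u\rangle$ the height of $y$. Condition (3) says that a competitor $y$ at distance about $\rho^n$ from $a$ may lie below $a$ by at most about $\rho^{2n}$. We need many points $a$ satisfying (3), so many that their heights fill an interval. These two demands pull against each other.

## 3. Translations alone give finitely many heights

The natural first attempt takes all maps to be $S_i(y)=\rho y+t_i$ and arranges the heights of the $t_i$ so that the heights of the attractor fill an interval, as in an expansion in base $1/\rho$. Here is where this stops.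

**Observation.** Let $K$ be the attractor of $S_i(y)=\rho y+t_i$, $i\le N$, let $\hat u$ be a unit vector, and let $R_0>0$. Among all $a\in K$ for which (3) holds for all $y\in K$ with some $R\ge R_0$, only finitely many heights $\langle a,\hat u\rangle$ occur.

*Proof.* Let $\tau_i=\langle t_i,\hat u\rangle$ and $\tau=\min\tau_i$. The lowest height in $K$ is $\tau/(1-\rho)$, attained at some $y_{\min}$. Let $a$ have code $i_1i_2\dots$, write $a=S_{i_1}\cdots S_{i_n}(a_n)$ with $a_n$ coded by $i_{n+1}i_{n+2}\dots$, and test (3) with $y=S_{i_1}\cdots S_{i_n}(y_{\min})$. Since $|y-a|\le\rho^n\operatorname{diam}K$,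
$$\rho^n\langle a_n-y_{\min},\hat u\rangle\le C\rho^{2n},\qquad C=\frac{(\operatorname{diam}K)^2}{2R_0}.$$
But $\langle a_n-y_{\min},\hat u\rangle=\sum_{l\ge0}\rho^l(\tau_{i_{n+l+1}}-\tau)\ge\tau_{i_{n+1}}-\tau$. If all $\tau_i$ are equal, there is only one height. Otherwise let $g$ be the smallest positive value of $\tau_i-\tau$, and choose $n_1$ with $C\rho^{n_1}<g$. For every $n\ge n_1$ we must have $\tau_{i_{n+1}}=\tau$. So at most $N^{n_1}$ heights occur. $\blacksquare$

The obstruction is that the letter at level $n$ contributes $\rho^n$ times a number from one fixed finite set, while (3) requires the remaining contribution to be of order $\rho^{2n}$.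

## 4. Letting the height functional rotate

With rotations the obstruction moves. Let $S_i(y)=\rho\Theta_iy+t_i$ and let $a'$ have code $i_1i_2\dots$. The contribution of the letter at level $l$ to $\langle a',u_0\rangle$ is
$$\rho^l\langle t_{i_{l+1}},u_l\rangle,\qquad u_l=(\Theta_{i_1}\cdots\Theta_{i_l})^{-1}u_0 .$$
The vector $u_l$ varies with $l$. If it is steered so that it is almost orthogonal to a shift $s$, then a letter with that shift contributes about $\rho^{l+e}$, where $\langle s,u_l\rangle\approx\rho^e$, although $s$ has size at least $1$. Condition (3) suggests $e\ge l$ or so, and an interval of heights requires every exponent $E=l+e$ to be available, with about $1/\rho$ digits for each $E$. The construction must meet four requirements.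

1. *No competitor goes below $0$.* All heights $\langle y,u\rangle$, $y\in F$, must be nonnegative for every functional $u$ that occurs. For $\mathbf e,\nu\in S^2$, the vectors $s=(1,-\mathbf e)$ and $u=(1,\nu)$ in $\mathbb R\times\mathbb R^3$ satisfy $\langle s,u\rangle=1-\mathbf e\cdot\nu\ge0$, whatever $\nu$ is. This value is tiny exactly when $\nu$ is close to $\mathbf e$.
2. *Fast steering.* We must drive $\nu$ into the region $1-\mathbf e\cdot\nu\approx\rho^e$ in few levels, using finitely many rotations. The region has area about $\rho^e$, so with about $\rho^{-\beta}$ rotations at least about $e/\beta$ levels are needed. A spectral gap achieves this order.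
3. *No idle time.* While $\nu$ is being steered, exponents $E$ still have to be served. We use four copies of $\mathbb R^3$ with four directions $\nu^1,\dots,\nu^4$. One is steered while the other three hold still.
4. *Separation.* The pieces must be disjoint, with a gap of order $\rho$. Extra coordinates $x\in\mathbb R^{11}$, invisible to all height functionals, provide most of the separation.

The dimension is $11+1+4\cdot3=24$.

## 5. Steering with a spectral gap

Two external theorems are used.

**(LPS)** (Lubotzky–Phillips–Sarnak, *Hecke operators and distributing points on the sphere I, II*, Comm. Pure Appl. Math. 39 (1986) S149–S186 and 40 (1987) 401–420.) For each prime $q\equiv1\pmod4$ there is a set $\mathfrak B\subset SO(3)$ of $q+1$ rotations, closed under inversion, such that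
$$Tf(v)=\frac1{q+1}\sum_{B\in\mathfrak B}f(Bv)$$
has norm at most $\lambda:=\frac{2\sqrt q}{q+1}$ on $L^2_0(S^2)$, the mean-zero functions.

**(PNT)** By the prime number theorem in arithmetic progressions, for all large $X$ there is a prime $q\equiv1\pmod4$ in $[X,2X]$.

The norm bound is a genuine condition. If all rotations in a set have a common axis, the average fixes every function of the coordinate along that axis, so its norm on $L^2_0$ is $1$, and the corresponding words can never change that coordinate of $v$.

**Step 1: the parameters.** This step fixes the ratio, the number of digits and the rotations. Let $\gamma=\frac75$ and $\beta=\frac{21}2$. Let $\rho=2^{-r}$ with $r$ large, in particular $\rho\le\frac1{16}$, and let $M=2/\rho$, an integer with $M\ge32$. By (PNT) with $X=4\rho^{-\beta}$, choose a prime $q\equiv1\pmod4$ with $4\rho^{-\beta}\le q\le8\rho^{-\beta}$, and let $\mathfrak B$ be the LPS set. Then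
$$\lambda^2=\frac{4q}{(q+1)^2}\le\frac4q\le\rho^\beta.\tag{4}$$
For $r$ large we also have
$$4(q+2)\,29^4+1\le(2\rho)^{-11},\tag{5}$$
since the left side is $O(\rho^{-10.5})$ and the right side is $2^{-11}\rho^{-11}$. Put $\mathfrak B_0=\mathfrak B\cup\{I\}$; it has at most $q+2$ elements. From now on $\rho,M,q,\mathfrak B$ are fixed.

**Step 2: the schedule.** This step decides which direction holds still at which levels, so that each exponent $E$ is served exactly once. Let $c_i=\lfloor\gamma^i\rfloor$ and
$$e_i=m_i=c_{i+1},\qquad n_i=2c_i-c_{i+1},\qquad \ell_i=\lceil(e_i+i+3)/\beta\rceil .$$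
The plan is that one direction is held at $1-\mathbf e\cdot\nu\approx\rho^{e_i}$ during the levels $n_i\le l<m_i$, after steering that takes $\ell_i$ levels. The choice $e_i=m_i$ guarantees $e_i>l$ on this range. The choice of $n_i$ makes the exponents $l+e_i$ start where the previous block ends, at $2c_i=m_{i-1}+e_{i-1}$. When $c_i<c_{i+1}$ we have $n_i<c_i=m_{i-1}$, so consecutive ranges overlap and a single direction cannot do the job. For all large $i$ the following hold.

* (a) $c_i<c_{i+1}$ and $n_i\ge0$. Indeed $n_i\ge2\gamma^i-2-\gamma^{i+1}=0.6\,\gamma^i-2$, and $\gamma^{i+1}-\gamma^i\to\infty$.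
* (b) $m_i\le n_{i+3}$. Indeed $n_{i+3}\ge(2\gamma^2-\gamma^3)\gamma^{i+1}-2=1.176\,\gamma^{i+1}-2$, while $m_i\le\gamma^{i+1}$.
* (c) $\ell_i+\ell_{i-4}\le n_i-n_{i-1}$. Here
$$n_i-n_{i-1}=3c_i-c_{i+1}-2c_{i-1}\ge(3\gamma-\gamma^2-2)\gamma^{i-1}-3=(\gamma-1)(2-\gamma)\gamma^{i-1}-3=0.24\,\gamma^{i-1}-3,$$
while $e_i\le\gamma^{i+1}$ and $e_{i-4}\le\gamma^{i-3}$ give
$$\ell_i+\ell_{i-4}\le\frac{\gamma^2+\gamma^{-2}}\beta\,\gamma^{i-1}+\frac{2i+6}\beta+2,\qquad\frac{\gamma^2+\gamma^{-2}}\beta<\frac{2.4703}{10.5}<0.2353 .$$
The exponential difference $0.0047\,\gamma^{i-1}$ beats the linear terms.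

With this schedule, (c) needs $\beta>2.4703/0.24$, about $10.3$, and (5) needs $\beta<11$; this is why $\beta=10.5$.

Fix $i_0\ge10$ such that (a)–(c) hold for all $i\ge i_0-4$ and $2c_{i_0}\ge4$. By (c) and $\ell_i\ge1$, the sequence $n_i$ is strictly increasing from index $i_0-5$ on, and it tends to infinity. For $i\ge i_0$, as $l$ runs over $n_i\le l<m_i$, the number $E=l+e_i$ runs over $2c_i,\dots,2c_{i+1}-1$. These blocks follow each other without gap or overlap, so:
$$\text{each integer }E\ge E_0:=2c_{i_0}\text{ equals }l+e_i\text{ for exactly one pair }(i,l)\text{ with }i\ge i_0,\ n_i\le l<m_i.\tag{6}$$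

**Lemma 3 (steering).** Fix $\mathbf e\in S^2$ and let $G_i=\{w\in S^2:\rho^{e_i}/2\le1-\mathbf e\cdot w\le\rho^{e_i}\}$. There is one $v\in S^2$ such that, for every $i\ge i_0$, some product $W_i$ of $\ell_i$ elements of $\mathfrak B$ satisfies $W_iv\in G_i$.

*Proof.* We bound the area of the bad starting points for each $i$ and sum. Let $|\cdot|$ be normalized area on $S^2$. By Archimedes, $1-\mathbf e\cdot w$ is uniformly distributed on $[0,2]$, so $|G_i|=\frac12\cdot\frac{\rho^{e_i}}2=\rho^{e_i}/4$. Let $X_i$ be the set of $v$ for which no product of $\ell_i$ elements of $\mathfrak B$ sends $v$ into $G_i$; it is the complement of a finite union of closed sets, hence measurable. The value $T^{\ell_i}1_{G_i}(v)$ is the average of $1_{G_i}(Wv)$ over all words $W$ of length $\ell_i$, so it vanishes on $X_i$. Since $T$ fixes constants, $T^{\ell_i}(1_{G_i}-|G_i|)=-|G_i|$ on $X_i$. Hence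
$$|X_i|\,|G_i|^2\le\|T^{\ell_i}(1_{G_i}-|G_i|)\|_2^2\le\lambda^{2\ell_i}\|1_{G_i}-|G_i|\|_2^2\le\lambda^{2\ell_i}|G_i|.$$
By (4), $|X_i|\le\lambda^{2\ell_i}/|G_i|\le4\rho^{\beta\ell_i-e_i}\le4\rho^{i+3}$, using $\beta\ell_i\ge e_i+i+3$. Therefore $\sum_{i\ge i_0}|X_i|<1$, and some $v$ lies in no $X_i$. $\blacksquare$

Fix $\mathbf e$, this $v$, and these words $W_i$.

## 6. The iterated function system in $\mathbb R^{24}$

Write points of $\mathbb R^{24}=\mathbb R^{11}\times\mathbb R\times(\mathbb R^3)^4$ as $y=(x,\tau,z_1,\dots,z_4)$ and put $y^\sharp=(\tau,z_1,\dots,z_4)$.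

**Functionals.** For $\nu=(\nu^1,\dots,\nu^4)\in(S^2)^4$ let $u(\nu)=(0,1,\nu^1,\dots,\nu^4)$, so $|u(\nu)|=\sqrt5$. Put $\nu_0=(v,v,v,v)$, $u_0=u(\nu_0)$, $\hat u_0=u_0/\sqrt5$.

**Shifts.** Let $s_j$ have $\tau=1$, $z_j=-\mathbf e$ and all other coordinates $0$. Then
$$\langle s_j,u(\nu)\rangle=1-\mathbf e\cdot\nu^j\ge0.\tag{7}$$
For $D\in\{0,\dots,M\}^4$ let $s_D=\sum_jD_js_j$. Its $\tau$-coordinate is $\sum D_j$ and its $z_j$-coordinate is $-D_j\mathbf e$, so $|s_D|^2\le16M^2+4M^2$, that is, $|s_D|\le\sqrt{20}\,M<4.5M$.

**Rotations.** Let $\Theta_{j,B}$ act as $B$ on $z_j$ and as the identity on the other coordinates. Then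
$$\Theta_{j,B}^{-1}u(\nu)=u(\nu'),\quad\text{where }\nu'\text{ is }\nu\text{ with }\nu^j\text{ replaced by }B^{-1}\nu^j.\tag{8}$$

**Positions.** The grid $\{0,2\rho,4\rho,\dots,1-2\rho\}^{11}$ has $(2\rho)^{-11}$ points $t$. The cubes $t+[0,\rho]^{11}\subset[0,1]^{11}$ have pairwise distances at least $\rho$, because two different grid points differ by at least $2\rho$ in some coordinate. There are more than $M^4$ values of $D$, too many for every triple $(j,B,D)$ to receive its own cube: already $q\,M^4\ge64\,\rho^{-14.5}$ exceeds $(2\rho)^{-11}$. But shifts $s_D$ that are far apart separate pieces by themselves, so only $D\bmod29$ needs to be recorded in $x$. By (5) we can assign distinct grid points $t(j,B,D\bmod29)$ to the triples with $j\le4$, $B\in\mathfrak B_0$, $D\bmod29\in(\mathbb Z/29)^4$, and one further grid point $t_c$.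

**Maps.** All have ratio $\rho$. Let $H=5M$, and let $R_0\in(0,\frac14]$ be a number to be chosen in Section 7.

* *Regular letters* $(j,B,D)$ with $j\le4$, $B\in\mathfrak B_0$, $D\in\{0,\dots,M\}^4$: $S(y)=\rho\,\Theta_{j,B}\,y+(t(j,B,D\bmod29),0)+s_D$.
* *Letter $c$*: $S_c(y)=\rho y+(t_c,H,0)$.
* *Letter $b$*: $S_b=\mathcal R\circ S_c$, where $\mathcal R$ is the reflection in the hyperplane $\mathcal M=\{y:\langle y,\hat u_0\rangle=H/\sqrt5-R_0\}$.

Let $P$ be the linear reflection in $u_0^\perp$. Since $\mathcal R(z)=z-2\big(\langle z,\hat u_0\rangle-H/\sqrt5+R_0\big)\hat u_0$ and $\langle(t_c,H,0),\hat u_0\rangle=H/\sqrt5$,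
$$S_b(y)=\rho Py+(t_c,H,0)-2R_0\hat u_0.\tag{9}$$
As $\hat u_0$ has zero $x$-component, neither $\mathcal R$ nor $P$ changes $x$. Let $F$ be the attractor.

**Lemma 4 (size and nonnegative heights).** Every $y\in F$ satisfies $x\in[0,1]^{11}$, $|y^\sharp|\le7M$, and $\langle y,u(\nu)\rangle\ge0$ for all $\nu\in(S^2)^4$.

*Proof.* Let $Q$ be the set of all $y$ with these properties. It is compact and contains $0$, so it suffices that every map sends $Q$ into $Q$.

*The $x$-part* transforms by $x\mapsto\rho x+t$ with a grid point $t$, and the result lies in $t+[0,\rho]^{11}\subset[0,1]^{11}$.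

*Norms.* The linear parts are $\rho$ times maps that act orthogonally on $y^\sharp$. So the new $|y^\sharp|$ is at most $7\rho M+\max(4.5M,\,5M+2R_0)\le14+5M+\frac12\le7M$, since $\rho M=2$ and $M\ge32$.

*Heights.* For a regular letter, (7) and (8) give $\langle Sy,u(\nu)\rangle=\rho\langle y,u(\nu')\rangle+\sum_jD_j(1-\mathbf e\cdot\nu^j)\ge0$. For $c$, $\langle S_cy,u(\nu)\rangle=\rho\langle y,u(\nu)\rangle+H\ge0$. For $b$, by (9) and $|u(\nu)|=\sqrt5$,
$$\langle S_by,u(\nu)\rangle\ge H-7\sqrt5\,\rho M-2\sqrt5R_0\ge5M-16\rho M-5R_0\ge5M-32-\tfrac54>0.\qquad\blacksquare$$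

**Lemma 5 (separation).** If $i$ is a regular letter and $k\ne i$ is any letter, then $\operatorname{dist}(S_iF,S_kF)\ge\rho$. Moreover $S_bF\cap S_cF=\varnothing$. So the pieces are pairwise disjoint.

*Proof.* By Lemma 4, the $x$-projection of each piece lies in the cube at its grid point. If $i,k$ have different grid points, the cubes are at distance at least $\rho$. If they have the same grid point, then $k$ is also regular and $i=(j,B,D)$, $k=(j,B,D')$ with $D\equiv D'\pmod{29}$, $D\ne D'$. For some $h$ we have $|D_h-D'_h|\ge29$, and comparing $z_h$-coordinates, $|s_D-s_{D'}|\ge29$. The two maps have the same linear part, so for $y,y'\in F$ the $\sharp$-part of $S_iy-S_ky'$ has norm at least $29-\rho|y^\sharp-y'^\sharp|\ge29-2\rho\cdot7M=29-28=1\ge\rho$.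

Finally, by Lemma 4, $\langle S_cy,\hat u_0\rangle=\rho\langle y,\hat u_0\rangle+H/\sqrt5\ge H/\sqrt5>H/\sqrt5-R_0$ on $F$. So $S_cF$ lies strictly on one side of $\mathcal M$ and $S_bF=\mathcal R(S_cF)$ strictly on the other. $\blacksquare$

## 7. Points near the bottom whose heights fill an interval

We now prescribe a family of codes in regular letters. The letter $i_{l+1}$ is said to be used *at level $l$*, $l=0,1,2,\dots$. Define $\nu_l$ by $u(\nu_l)=(\Theta_{i_1}\cdots\Theta_{i_l})^{-1}u_0$. By (8), using $(j,B,D)$ at level $l$ replaces $\nu_l^j$ by $B^{-1}\nu_l^j$ and leaves the other three components unchanged. Let $j(i)\in\{1,2,3,4\}$ with $j(i)\equiv i\pmod4$.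

**Step 1: the rotations, the same for all codes.** The aim is that component $j(i)$ equals $W_iv$ throughout $n_i\le l<m_i$. At levels $l<n_{i_0-1}$ use $(j,B)=(1,I)$. The remaining levels are partitioned into windows: window $i\ge i_0$ consists of the levels $n_{i-1}\le l<n_i$. In window $i$ use $j=j(i)$ only. First, if $i-4\ge i_0$, spend $\ell_{i-4}$ levels to apply $W_{i-4}^{-1}$ to this component. Then spend $\ell_i$ levels to apply $W_i$, and use $B=I$ for the rest. There is enough room by (c). To apply a word, use letters whose $B^{-1}$ are its factors, rightmost first; these $B$, and the factors of $W_{i-4}^{-1}$, lie in $\mathfrak B$ because $\mathfrak B=\mathfrak B^{-1}$.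

At the start of window $i$, component $j(i)$ equals $W_{i-4}v$ if $i-4\ge i_0$ and $v$ otherwise, by induction: windows $i-3,i-2,i-1$ rotate other components. At its end it equals $W_iv$. The next window that rotates it is window $i+4$, which starts at level $n_{i+3}$. Hence
$$\nu_l^{j(i)}=W_iv\in G_i\qquad\text{for }i\ge i_0,\ n_i\le l<n_{i+3},\tag{10}$$
and by (b) this covers all $l$ with $n_i\le l<m_i$.

**Step 2: the digits.** Here the freedom enters. Choose arbitrary $\delta_E\in\{0,\dots,M\}$ for $E\ge E_0$. At level $l$, for each $i\ge i_0$ with $n_i\le l<m_i$, set $D_{j(i)}=\delta_{l+e_i}$; all other components of $D$ are $0$. We check that no component is assigned twice at one level. For $l<n_{i_0}$ no such $i$ exists. If $n_{i'-1}\le l<n_{i'}$ with $i'>i_0$, then $n_i\le l$ forces $i\le i'-1$, and $l<m_i\le n_{i+3}$ forces $i\ge i'-3$. The indices $i'-1,i'-2,i'-3$ have distinct residues mod $4$.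

Let $\mathcal T\subset F$ be the set of all points $a'$ with such codes. Write $a'=S_{i_1}\cdots S_{i_n}(a_n)$, where $a_n\in F$ has code $i_{n+1}i_{n+2}\dots$, and let $D(l)$ be the digit vector at level $l$.

**Step 3: the height formula.** Write $t_{(k)}$ for the grid point of the letter at level $k$. Expanding $a_n$,
$$a_n=\sum_{k\ge0}\rho^k\,\Theta_{i_{n+1}}\cdots\Theta_{i_{n+k}}\big((t_{(n+k)},0)+s_{D(n+k)}\big).$$
Pair this with $u(\nu_n)$. Since $(\Theta_{i_{n+1}}\cdots\Theta_{i_{n+k}})^{-1}u(\nu_n)=u(\nu_{n+k})$ and the grid points pair to $0$,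
$$\operatorname{tail}_n(a'):=\rho^n\langle a_n,u(\nu_n)\rangle=\sum_{l\ge n}\rho^l\langle s_{D(l)},u(\nu_l)\rangle=\sum_{\substack{(i,l):\ i\ge i_0,\ l\ge n\\ n_i\le l<m_i}}\delta_{l+e_i}\,\alpha_{l+e_i},\tag{11}$$
where, for the pair $(i,l)$ corresponding to $E$ by (6), $\alpha_E=\rho^l(1-\mathbf e\cdot W_iv)$. The last equality uses (7) and (10); all terms are nonnegative, so the order of summation does not matter. By (10) and the definition of $G_i$,
$$\tfrac12\rho^E\le\alpha_E\le\rho^E.\tag{12}$$

**Lemma 6 (small tails).** $\operatorname{tail}_n(a')\le4\rho^{2n}$ for all $a'\in\mathcal T$, $n\ge0$.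

*Proof.* In (11), $e_i=m_i\ge l+1$, so $E=l+e_i\ge2l+1\ge2n+1$, and the $E$'s are distinct by (6). The sum is at most $M\sum_{E\ge2n+1}\rho^E\le2M\rho^{2n+1}=4\rho^{2n}$. $\blacksquare$

This is the order $\rho^{2n}$ that translations could not produce over a whole interval of heights.

**Lemma 7 (an interval of heights).** $\{\langle a',u_0\rangle:a'\in\mathcal T\}=[0,\delta_0]$, where $0<\delta_0:=M\sum_{E\ge E_0}\alpha_E\le4\rho^{E_0-1}$.

*Proof.* By (11) with $n=0$ and (6), $\langle a',u_0\rangle=\sum_{E\ge E_0}\delta_E\alpha_E$ with arbitrary digits in $\{0,\dots,M\}$. So all heights lie in $[0,\delta_0]$, and $\delta_0\le M\sum_{E\ge E_0}\rho^E\le2M\rho^{E_0}=4\rho^{E_0-1}$. It remains to represent every $t\in[0,\delta_0]$, which we do greedily. Put $r_E=M\sum_{E'\ge E}\alpha_{E'}$, so $r_{E_0}=\delta_0$ and $r_E\to0$. By (12) and $M=2/\rho$, $M\alpha_{E+1}\ge\frac{M}{2}\rho^{E+1}=\rho^E$, hence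
$$\alpha_E\le\rho^E\le M\alpha_{E+1}\le r_{E+1}.$$
(The weights are known only up to a factor $2$, which is why the digits go up to $2/\rho$.) Given $t\in[0,r_E]$, let $\delta_E=\min(M,\lfloor t/\alpha_E\rfloor)$. Then $t-\delta_E\alpha_E\in[0,r_{E+1}]$. Indeed it is nonnegative; if $\delta_E=M$, it is at most $r_E-M\alpha_E=r_{E+1}$, and otherwise it is less than $\alpha_E\le r_{E+1}$. Start with $t\in[0,r_{E_0}]$ and iterate; the remainders tend to $0$. $\blacksquare$

**Step 4: choosing $R_0$.** The regular maps, the schedule, the words $W_i$, the codes, the points of $\mathcal T$, the weights $\alpha_E$ and $\delta_0$ do not depend on $R_0$, so there is no circle in now putting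
$$\delta:=\rho\,\delta_0/\sqrt5,\qquad R_0:=\rho\,\delta .$$
Since $E_0\ge4$ and $\rho\le\frac1{16}$,
$$R_0+\delta\le2\delta\le\tfrac{8}{\sqrt5}\rho^{E_0}\le4\rho^{E_0}\le4\rho^4\le\tfrac14\rho^3.\tag{13}$$
In particular $R_0\le\frac14$, as Section 6 requires.

## 8. Every $R\in[R_0,R_0+\delta]$ is a critical value

Let $a'\in\mathcal T$, let $a=S_c(a')$, and let $R$ be the distance from $a$ to $\mathcal M$:
$$R=\langle a,\hat u_0\rangle-\frac H{\sqrt5}+R_0=R_0+\frac{\rho}{\sqrt5}\langle a',u_0\rangle .$$
By Lemma 7, $R$ takes exactly all values in $[R_0,R_0+\delta]$ as $a'$ runs over $\mathcal T$. Let $x=a-R\hat u_0\in\mathcal M$ and $a^*=\mathcal R(a)=x-R\hat u_0\in S_bF$. Then $x=\frac12(a+a^*)$ and $|x-a|=|x-a^*|=R$. We show $|y-x|\ge R$ for every $y\in F$; the case $y=a$ is clear.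

**Case 1: $y=S_c(y')$ with $y'\in F$, $y'\ne a'$.** Here we verify (3), comparing $y'$ with $a'$ at the level where they separate. Let $w_n=i_1\cdots i_n$ be the prefixes of the code of $a'$ and write $S_{w_n}=S_{i_1}\cdots S_{i_n}$. Since $\bigcap_nS_{w_n}F=\{a'\}$, there is a largest $n\ge0$ with $y'\in S_{w_n}F$. Write $y'=S_{w_n}(y'')$ with $y''\in F$. Then $y''\in S_kF$ for some $k\ne i_{n+1}$, while $a_n\in S_{i_{n+1}}F$. As $i_{n+1}$ is regular, Lemma 5 gives $|y''-a_n|\ge\rho$, so
$$|y-a|=\rho^{n+1}|y''-a_n|\ge\rho^{n+2}.$$
For the heights, the linear part of $S_cS_{w_n}$ is $\rho^{n+1}\Theta_{i_1}\cdots\Theta_{i_n}$, so by Lemma 4 ($\langle y'',u(\nu_n)\rangle\ge0$) and Lemma 6,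
$$\langle y-a,\hat u_0\rangle=\frac{\rho^{n+1}}{\sqrt5}\langle y''-a_n,u(\nu_n)\rangle\ge-\frac\rho{\sqrt5}\operatorname{tail}_n(a')\ge-\frac4{\sqrt5}\rho^{2n+1}.$$
Insert both into (2):
$$|y-x|^2\ge R^2+\rho^{2n+4}-\frac{8R}{\sqrt5}\rho^{2n+1}\ge R^2,$$
because $R\le\frac14\rho^3\le\frac{\sqrt5}8\rho^3$ by (13).

**Case 2: $y\in S_bF=\mathcal R(S_cF)$.** As $x\in\mathcal M$ is fixed by $\mathcal R$, $|y-x|=|\mathcal R(y)-x|$ with $\mathcal R(y)\in S_cF$. This is at least $R$ by Case 1, with equality if $\mathcal R(y)=a$.

**Case 3: $y\in S_kF$ with $k$ regular.** Since $a\in S_cF$, Lemma 5 gives $|y-a|\ge\rho$, so $|y-x|\ge\rho-R\ge R$, as $2R\le\frac12\rho^3\le\rho$.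

So $d_F(x)=R>0$, both $a$ and $a^*$ are nearest points, and $x=\frac12(a+a^*)$ is critical. All of $[R_0,R_0+\delta]$ consists of critical values. This interval has positive length, so already "almost every $\epsilon$ is regular" fails for $F$.

## 9. Copying the interval down to $0$

To reach all small distances, we copy the critical points into smaller and smaller pieces. Let $S_o$ be the regular letter $(1,I,0)$, so $S_o(y)=\rho y+(t,0)$ for a grid point $t$.

**Step 1: scaling preserves the configuration.** Suppose $x$ is the midpoint of $a,a^*\in F$ with $|x-a|=|x-a^*|=d_F(x)=R$ and $0<R\le\frac12$. Then $S_ox$ is the midpoint of $S_oa,S_oa^*\in F$, which are at distance $\rho R$ from it. We claim $d_F(S_ox)=\rho R$. For $y\in S_oF$, $|y-S_ox|\ge\rho R$ by scaling. For $y\in S_kF$ with $k\ne o$, Lemma 5 gives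
$$|y-S_ox|\ge|y-S_oa|-|S_oa-S_ox|\ge\rho-\rho R\ge\rho R,$$
because $R\le\frac12$. So $S_ox$ has the same property with value $\rho R\le\frac12$, and the step can be repeated.

**Step 2: the copies overlap.** By Section 8, by (13) (which gives $R_0+\delta\le\frac12$), and by induction, all values in
$$\bigcup_{k\ge0}\rho^k[R_0,R_0+\delta]$$
are critical. The top of the interval for $k+1$ is $\rho^{k+1}(R_0+\delta)\ge\rho^{k+1}\delta=\rho^kR_0$, the bottom of the interval for $k$; this is the reason for the choice $R_0=\rho\delta$. So consecutive intervals meet, their bottoms tend to $0$, and the union is $(0,R_0+\delta]$.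

Theorem 2 holds for $d=24$ with $\epsilon_1=R_0+\delta$, and by the reduction in Section 1 it holds for every $d\ge24$. $\blacksquare$
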